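# Truncated convolution operators for which every non-zero vector is irregular

## 1. Measures on $[0,1)$, truncated convolution, irregular vectors

Throughout, $\mathbb K$ is $\mathbb C$ or $\mathbb R$, and all functions and measures are $\mathbb K$-valued.

**Definition (the algebra $\mathbf M$).** $\mathbf M$ is the space of finite $\sigma$-additive Borel measures $\mu$ on $[0,1)$, with $\|\mu\|$ the total variation. The truncated convolution of $\mu,\nu\in\mathbf M$ is
$$(\mu*\nu)(E)=(\mu\times\nu)\{(s,t):s+t\in E\},\qquad E\subset[0,1)\text{ Borel}.$$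
Whatever the ordinary convolution puts on $[1,\infty)$ is thrown away. This product is commutative. It is associative because $s+t+u<1$ with $s,t,u\ge0$ forces $s+t<1$, so both bracketings give the triple product measure of $\{s+t+u\in E\}$. Also $\|\mu*\nu\|\le\|\mu\|\,\|\nu\|$, so $\mathbf M$ is a commutative Banach algebra, with unit the Dirac measure $\delta$ at $0$. We identify $u\in L^1=L^1[0,1]$ with the measure of density $u$; then $(u*v)(t)=\int_0^tu(t-s)v(s)\,ds$, and $L^1$ is a closed ideal of $\mathbf M$. Clearly $\|c\delta+u\|=|c|+\|u\|_1$. Since $s+t=0$ with $s,t\ge 0$ only if $s=t=0$, the atom at $0$ is multiplicative: $(\mu*\nu)(\{0\})=\mu(\{0\})\,\nu(\{0\})$.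

*Example.* For $a,b\in[0,1)$, $\delta_a*\delta_b$ is $\delta_{a+b}$ if $a+b<1$ and $0$ otherwise. In particular, for $a>0$ the measure $\delta_a$ is nilpotent.

**Definition (the functions $h_a$).** For $a>0$ put $h_a(t)=t^{a-1}/\Gamma(a)$, an element of $L^1$. Euler's Beta integral $\int_0^ts^{a-1}(t-s)^{b-1}ds=t^{a+b-1}\,\Gamma(a)\Gamma(b)/\Gamma(a+b)$ says exactly that
$$h_a*h_b=h_{a+b}.$$

*Example.* $h_1=1$, $h_2=t$, $h_{1/2}(t)=1/\sqrt{\pi t}$, and $h_{1/2}*h_{1/2}=h_1$. The polynomials are the linear combinations of $h_1,h_2,h_3,\dots$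

**Definition (truncated convolution operators).** Let $C_0[0,1]=\{f\in C[0,1]:f(0)=0\}$. For $f\in C_0[0,1]$ and $\mu\in\mathbf M$ set
$$C_\mu f(x)=\int f(x-t)\,d\mu(t),\qquad x\in[0,1],$$
where $f$ is extended by $0$ to $(-\infty,0)$. The extended $f$ is continuous and bounded, so $C_\mu f\in C_0[0,1]$ by dominated convergence, and $\|C_\mu f\|_\infty\le\|\mu\|\,\|f\|_\infty$. Minkowski's inequality gives $\|C_\mu f\|_p\le\|\mu\|\,\|f\|_p$. As $C_0[0,1]$ is dense in $L^p[0,1]$ for $1\le p<\infty$, $C_\mu$ extends uniquely to a bounded operator on $L^p[0,1]$ of norm at most $\|\mu\|$.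

*Example.* $C_\delta=I$. For $0<a<1$, $C_{\delta_a}$ shifts the graph of $f$ to the right by $a$ and drops what leaves $[0,1]$. And $C_{h_1}$ is the Volterra operator $Vf(x)=\int_0^xf(t)\,dt$.

Three routine facts will be used freely.

First, for $f\in L^1$ we have
$$C_\mu f(x)=\int_{[0,x]}f(x-t)\,d\mu(t)\quad\text{for a.e. }x. \tag{1}$$
By Fubini, $\int_0^1\!\int_{[0,x]}|f(x-t)|\,d|\mu|(t)\,dx\le\|\mu\|\,\|f\|_1$. So the right side of (1) defines a bounded operator on $L^1$, which agrees with $C_\mu$ on the dense subspace $C_0[0,1]$. The operators on the various $L^p$ are restrictions of the one on $L^1$. By (1) we also have $\|C_\mu f\|_\infty\le\|\mu\|\,\|f\|_\infty$ for $f\in L^\infty$, and this defines $C_\mu$ on $L^\infty[0,1]$.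

Second, $C_\mu C_\nu=C_{\mu*\nu}$. For $f\in C_0[0,1]$ both sides at $x$ equal $\iint f(x-s-t)\,d\mu(s)\,d\nu(t)$ by Fubini, since pairs with $s+t\ge1\ge x$ contribute $0$. By density the identity holds on $L^p$ for $p<\infty$, and by restriction from $L^1$ on $L^\infty$.

Third, as a consequence, all $C_\mu$ commute, and in particular they commute with $V$.

From now on **$X$ denotes any one of the spaces $L^p[0,1]$, $1\le p<\infty$, or $C_0[0,1]$.**

**Definition (exponential).** $\exp(\mu)=\sum_{m\ge0}\mu^{*m}/m!$, with convolution powers and $\mu^{*0}=\delta$. As in any commutative Banach algebra, $\exp(\mu+\nu)=\exp(\mu)*\exp(\nu)$, and $\|\exp\mu-\exp\nu\|\le e^{L}\|\mu-\nu\|$ with $L=\max(\|\mu\|,\|\nu\|)$, so $\exp$ is continuous. Hence, for $T=C_{\exp g}$, the operator $T$ is invertible and $T^n=C_{\exp(ng)}$ for all $n\in\mathbb Z$.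

*Example.* For $0<a<1$, $\exp(\delta_a)=\sum_{0\le m<1/a}\delta_{ma}/m!$, a finite sum. Also $\exp(h_1)=\delta+\sum_{m\ge1}h_m/m!$.

**Definition (irregular vector).** Let $T$ be a bounded operator on a Banach space. A vector $x$ is irregular for $T$ if $\sup_{n\in\mathbb N}\|T^nx\|=\infty$ and $\inf_{n\in\mathbb N}\|T^nx\|=0$.

*Example.* On $\ell^2$ with basis $e_1,e_2,\dots$, let $T=2B$, where $Be_1=0$ and $Be_{m}=e_{m-1}$ for $m\ge2$. Then $T^ne_m=2^ne_{m-n}$ for $n<m$ and $T^ne_m=0$ for $n\ge m$. Put $m_k=2^k$ and $x=\sum_{k\ge1}k2^{-m_k}e_{m_k}$. For $n=m_k-1$, the $k$-th term becomes $\frac k2e_1$. Different basis vectors stay orthogonal, so $\|T^nx\|\ge k/2$. For $n=m_k$, the terms with index at most $k$ have died, and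
$$\|T^nx\|\le\sum_{j>k}j\,2^{2^k-2^j}\le\sum_{j>k}j\,2^{-2^{j-1}}\to0 .$$
So $x$ is irregular. But no $e_m$ is irregular, since its orbit is eventually $0$. The vector $y=\sum_j2^{-j}e_j$ is not irregular either, since $(2By)_j=2\cdot2^{-j-1}=y_j$, that is, $Ty=y$.

**Definition (upper density).** The upper density of $J\subset\mathbb N$ is $\limsup_{n}\frac1n|J\cap[1,n]|$. A vector $x$ is distributionally irregular for $T$ if there are sets $J,J'$ of upper density $1$ with $\|T^nx\|\to0$ along $J$ and $\|T^nx\|\to\infty$ along $J'$.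

*Example.* Two disjoint sets can both have upper density $1$. Let $J$ be the union of the blocks $[m!,(m+1)!)$ with $m$ even, and $J'$ the union of those with $m$ odd. Up to $(m+1)!-1$, the block number $m$ alone has $(m+1)!-m!$ elements, a proportion of at least $1-\frac1{m+1}$.

**Definition ($G_\delta$ set).** A $G_\delta$ set is a countable intersection of open sets. *Example:* the irrationals in $\mathbb R$. Baire's theorem says that in a complete metric space a countable intersection of dense open sets is a dense $G_\delta$.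

We can now ask the question, which is from Stanislav Shkarin, "On orbits of truncated convolution operators", arXiv:1008.3484 (2010):

> Does there exist a truncated convolution operator $T$ on $L^2[0,1]$ such that every non-zero $f\in L^2[0,1]$ is an irregular vector for $T$?

The answer is yes. We shall prove three theorems.

**Theorem 1.** There is $g\in L^1[0,1]$ such that every non-zero $f\in L^2[0,1]$ is an irregular vector for the truncated convolution operator $T=C_{\exp g}$.

**Theorem 2.** There is a dense $G_\delta$ set $G\subset L^1[0,1]$ such that for each $g\in G$ there are sets $J^+,J^-\subset\mathbb N$ of upper density $1$ with the following property. For $T=C_{\exp g}$, every $X$ as above and every non-zero $f\in X$,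
$$\lim_{n\to\infty,\,n\in J^+}\|T^nf\|=0,\qquad \lim_{n\to\infty,\,n\in J^-}\|T^nf\|=\infty,$$
$$\lim_{n\to\infty,\,n\in J^-}\|T^{-n}f\|=0,\qquad \lim_{n\to\infty,\,n\in J^+}\|T^{-n}f\|=\infty .$$
So all non-zero vectors are irregular, even distributionally irregular, for $T$ and for $T^{-1}$, simultaneously on all these spaces, with $J^\pm$ independent of $f$ and $X$. Moreover, for each $c\in\mathbb K$ with $|c|=1$, the set of $u\in L^1[0,1]$ such that $c(I+C_u)$ has these properties contains a dense $G_\delta$ subset of $L^1[0,1]$.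

**Theorem 3.** (a) If $C_\mu$ has an irregular vector in some $X$ as above or in $L^\infty[0,1]$, then $|\mu(\{0\})|=1$. (b) For no $\mu\in\mathbf M$ is the constant function $1$ an irregular vector of $C_\mu$ on $L^\infty[0,1]$. Hence the range $1\le p<\infty$ in Theorem 2 is sharp among the $L^p$ spaces.

Theorem 1 is the case $X=L^2[0,1]$ of Theorem 2.

## 2. The operators $V$, $I+V$, $e^{cV}$, and the atom at $0$

Start with $V$. Since $V^n=C_{h_n}$ and $\|h_n\|_1=\int_0^1\frac{t^{n-1}}{(n-1)!}dt=\frac1{n!}$, all orbits tend to $0$, and nothing is irregular. The operator $cI$ only rescales, so it has no irregular vectors either.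

Next, $I+V$ on $L^2$. With $F=Vf$ we have $F'=f$ a.e. and $F(0)=0$, so
$$\operatorname{Re}\langle Vf,f\rangle=\operatorname{Re}\int_0^1F\,\overline{F'}=\tfrac12|F(1)|^2\ge0 .$$
Hence $\|(I+V)f\|^2=\|f\|^2+2\operatorname{Re}\langle Vf,f\rangle+\|Vf\|^2\ge\|f\|^2$. Orbits of $I+V$ never decrease in norm, so there is no irregular vector. The same computation handles $e^{cV}=C_{\exp(ch_1)}$ for real $c$. Indeed
$$\frac{d}{d\tau}\|e^{\tau V}f\|_2^2=2\operatorname{Re}\langle Ve^{\tau V}f,e^{\tau V}f\rangle\ge0,$$
so $n\mapsto\|e^{ncV}f\|_2$ is monotone, and a monotone sequence of norms starting from $f\neq 0$ cannot be both unbounded and arbitrarily small.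

The failure for $V$ and for $cI$ with $|c|\ne1$ is a general fact about the mass at $0$, and it rests on one lemma.

**Lemma 4.** If $\nu\in\mathbf M$ and $\nu(\{0\})=0$, then $\|\nu^{*n}\|^{1/n}\to0$. Consequently for every $r>0$ there is $K<\infty$ with $\|\nu^{*m}\|\le Kr^m$ for all $m\ge0$.

*Proof.* Let $\eta>0$. Since $|\nu|(\{0\})=0$, there is $s\in(0,1)$ with $|\nu|([0,s))<\eta$. Split $\nu=\nu_1+\nu_2$ with $\nu_1$ the restriction to $[0,s)$ and $\nu_2$ the restriction to $[s,1)$. Then $\|\nu_1\|<\eta$. The measure $\nu_2^{*j}$ is carried by $[js,1)$, so it vanishes for $j\ge1/s$. The binomial formula gives, for $n\geq 1/s$,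
$$\|\nu^{*n}\|\le\sum_{j<1/s}\binom nj\eta^{n-j}\|\nu_2\|^j .$$
The number of terms is fixed, and each is $\eta^n$ times a quantity of polynomial growth in $n$. So $\limsup\|\nu^{*n}\|^{1/n}\le\eta$ for every $\eta>0$. The second claim follows. $\blacksquare$

**Proof of Theorem 3.** Let $c=\mu(\{0\})$, $\mu=c\delta+\nu$, $T=C_\mu$. Then $\nu(\{0\})=0$, and on each space considered $\|T^n\|\le\|\mu^{*n}\|$.

**Step 1: if $|c|<1$ then $\|\mu^{*n}\|\to0$.** The purpose is to see that $\nu$ cannot disturb $c$. Choose $r>0$ with $|c|+r<1$ and $K$ from Lemma 4. Then $\|\mu^{*n}\|\le\sum_j\binom nj|c|^{n-j}Kr^j=K(|c|+r)^n\to0$. So $\sup_n\|T^nf\|<\infty$ for every $f$, and no vector is irregular.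

**Step 2: if $|c|>1$ then all non-zero orbits blow up.** We apply Step 1 to the inverse. By Lemma 4 the series $c^{-1}\sum_{m\ge0}(-\nu/c)^{*m}$ converges in $\mathbf M$, and its sum is $\mu^{-1}$. Since the atom at $0$ is multiplicative, $\mu^{-1}(\{0\})=c^{-1}$, of modulus less than $1$. By Step 1, $\|T^{-n}\|\to0$. Hence for $f\ne0$, $\|T^nf\|\ge\|f\|/\|T^{-n}\|\to\infty$, and every $\|T^nf\|$ is positive, so $\inf_n\|T^nf\|>0$. No vector is irregular. This proves (a).

**Step 3: the function $1$ in $L^\infty$.** By (1), $T^n1(x)=\mu^{*n}([0,x])$ for a.e. $x$. As $x\to0^+$ this tends to $\mu^{*n}(\{0\})=c^n$, so $\|T^n1\|_\infty\ge|c|^n$. If $|c|\ge1$, then $\inf_n\|T^n1\|_\infty\ge1$. If $|c|<1$, then $\|T^n\|\to0$ by Step 1. In neither case is $1$ irregular, which proves (b). $\blacksquare$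

So we must look among measures with $|\mu(\{0\})|=1$, and $\exp g$ with $g\in L^1$ is a convenient supply: its atom at $0$ is $1$, its inverse is $\exp(-g)$, and its $n$-th power is $\exp(ng)$.

## 3. A uniform bound plus $\|S_iV\|\to0$ controls every vector

How can one control *all* non-zero vectors at once? A natural try is to arrange $T^nf\to0$ along some times for $f$ in a dense set, to arrange growth along other times, and to pass to the limit. The operator $2B$ shows where this stops. Its powers tend to $0$ on the dense set of finitely supported sequences, and yet $y=\sum_j2^{-j}e_j$ is fixed. Without a uniform bound on the powers, smallness does not pass from a dense set to its limits. Growth for every vector is not a statement about a dense set at all: the vectors $e_m$ escape it.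

For operators commuting with $V$, two *norm* estimates give both halves.

**Lemma 5.** $V$ is injective on $X$ and $V(X)$ is dense in $X$.

*Proof.* If $\int_0^xf=0$ for all $x$, then $f=0$ a.e. For density, $x^m\in C_0[0,1]\subset X$ for $m\ge1$, so $V(X)$ contains $x^2,x^3,\dots$. The span of these is an algebra of functions on $(0,1]$ that is closed under conjugation, separates points (already $x^2$ does) and vanishes at no point of $(0,1]$. By Stone–Weierstrass on the locally compact space $(0,1]$, it is dense in $C_0[0,1]$, which in turn is dense in $L^p$ for $p<\infty$. $\blacksquare$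

**Proposition 6.** Let $S_1,S_2,\dots$ be invertible bounded operators on $X$ that commute with $V$, with $\|S_i\|\le B$ for all $i$ and $\|S_iV\|\to0$. Then $S_if\to0$ for every $f\in X$, and $\|S_i^{-1}f\|\to\infty$ for every non-zero $f\in X$.

*Proof.* **Smallness.** Given $\eta>0$, choose $w\in X$ with $\|f-Vw\|\le\eta$ (Lemma 5). Then $\|S_if\|\le B\eta+\|S_iV\|\,\|w\|$, so $\limsup_i\|S_if\|\le B\eta$. As $\eta$ is arbitrary, $S_if\to0$.

**Largeness.** Since $S_iVS_i^{-1}=V$,
$$\|Vf\|=\|S_iV\,S_i^{-1}f\|\le\|S_iV\|\,\|S_i^{-1}f\| .$$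
Here $\|Vf\|>0$ is fixed because $V$ is injective, while $\|S_iV\|\to0$. So $\|S_i^{-1}f\|\to\infty$. $\blacksquare$

The smallness of $S_iV$ in operator norm is what makes the inverse orbit of *every* non-zero vector large. The proposition also shows what to look for: a $g$ such that $\exp(ng)$ is bounded and $h_1*\exp(ng)$ is small for some long range of $n$ (then $T^n$ contracts and $T^{-n}$ expands), and such that the same holds for $-g$ along another range (then $T^{-n}$ contracts and $T^n$ expands).

On $L^\infty$ the smallness half breaks down at the density of the range: $Vw$ is continuous with $Vw(0)=0$, so $\|1-Vw\|_\infty\ge1$ for all $w$. This agrees with Theorem 3(b).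

## 4. Why a square-root singularity

Think of $h_a$ as having symbol $z^{-a}$, its Laplace transform. Then $q=\sum_jc_jh_j$ has symbol $\sum_jc_jz^{-j}$, and $\exp(ng)$ has symbol $e^{n\varphi(z)}$, where $\varphi$ is the symbol of $g$. One recovers a function from its symbol by integrating against $e^{zt}$ along a contour whose ends run into the left half-plane, where $e^{zt}$ decays. If $\operatorname{Re}\varphi<0$ on the contour, large $n$ helps.

The first candidate is $g=-h_1$, for which $T=e^{-V}$ is a contraction on $L^2$ by Section 2. But the measure norms are not bounded: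
$$\exp(-nh_1)-\delta=\sum_{m\ge1}\frac{(-n)^mt^{m-1}}{m!\,(m-1)!}=-\sqrt{n/t}\;J_1(2\sqrt{nt}),$$
by the power series $J_1(x)=\sum_{j\ge0}\frac{(-1)^j(x/2)^{2j+1}}{j!\,(j+1)!}$. With $s=2\sqrt{nt}$, its $L^1$ norm is $\int_0^{2\sqrt n}|J_1(s)|\,ds$. This tends to $\infty$, because $J_1(s)=\sqrt{2/(\pi s)}\,\cos(s-\tfrac{3\pi}4)+O(s^{-3/2})$. The symbol shows the reason: on the ray $\arg z=\frac{3\pi}4$ we have $\operatorname{Re}(-1/z)=-\cos(\tfrac{3\pi}4)/|z|>0$. In the left half-plane $-1/z$ has the wrong sign.

There is a second difficulty. We want *both* signs of behavior for one $g$, and we plan to get this by a category argument in $L^1$. So near every $q$, for instance near $q=h_1$, we need functions whose exponentials stay bounded. A small multiple of $-h_1$ cannot turn $h_1$ around.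

Both difficulties disappear if we add $-\varepsilon h_{1/2}$. Its symbol $-\varepsilon z^{-1/2}$ has negative real part for all $|\arg z|<\pi$, because the square root halves the angle. For large $|z|$ it dominates every $c_jz^{-j}$, $j\ge1$, however small $\varepsilon$ is. For small $|z|$ the polynomial may win, but since $t<1$ we may push the contour out to $|z|\ge R$ at the cost of a factor $e^{R}$, and this fixed factor is beaten by the exponential decay in $n$.

## 5. The estimate for $g=q-\varepsilon h_{1/2}$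

**Lemma 7.** There is an absolute constant $A$ such that for every polynomial $q$ with coefficients in $\mathbb K$ and every $\varepsilon>0$, the function $g=q-\varepsilon h_{1/2}$ satisfies
$$\limsup_{n\to\infty}\|\exp(ng)\|\le A,\qquad\lim_{n\to\infty}\|h_1*\exp(ng)\|_1=0 .$$

That $A$ depends neither on $q$ nor on $\varepsilon$ will be essential. Write $q=\sum_{j=1}^dc_jh_j$ and, with the principal branch,
$$\varphi(z)=-\varepsilon z^{-1/2}+\sum_{j=1}^dc_jz^{-j},\qquad|\arg z|<\pi .$$
Let $\theta=\frac{3\pi}4$, $\kappa=-\cos\theta=2^{-1/2}$, $\gamma=\cos\frac{3\pi}8>0$. For $\rho>0$ let $\Gamma_\rho$ consist of the rays $\{re^{\pm i\theta}:r\ge\rho\}$ and the arc $\{\rho e^{is}:|s|\le\theta\}$, oriented from $\infty e^{-i\theta}$ to $\infty e^{i\theta}$. On the rays $|e^{zt}|=e^{-\kappa rt}$; on the arc $|e^{zt}|\le e^{\rho t}$.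

**Step 1: Hankel's integral.** This step represents each $h_a$ as a contour integral. Hankel's formula states that $\frac1{2\pi i}\int_{\Gamma_\rho}e^ww^{-a}\,dw=\frac1{\Gamma(a)}$ for $a>0$. Here is a derivation. The left side, call it $F(a)$, does not depend on $\rho$, by Cauchy's theorem. Let $0<a<1$. Rotate the rays to the negative axis (in the sectors swept, $|e^w|\le e^{-\kappa|w|}$, so nothing is lost at infinity) and let $\rho\to0$ (the arc contributes $O(\rho^{1-a})$). This gives
$$F(a)=\frac{e^{i\pi a}-e^{-i\pi a}}{2\pi i}\int_0^\infty e^{-r}r^{-a}dr=\frac{\sin(\pi a)}{\pi}\Gamma(1-a)=\frac1{\Gamma(a)} .$$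
Integrating $\frac{d}{dw}(e^ww^{-a})=e^ww^{-a}-a\,e^ww^{-a-1}$ along $\Gamma_\rho$ gives $F(a)=aF(a+1)$. The function $1/\Gamma$ satisfies the same recursion, so the formula holds for all non-integer $a>0$. Both sides are continuous in $a$, so it holds for all $a>0$.

For $t>0$ substitute $w=zt$. The factor is $dw\,w^{-a}=t^{1-a}z^{-a}dz$, and the contour $\Gamma_{\rho t}$ in $w$ becomes $\Gamma_\rho$ in $z$. Hence for all $t,\rho>0$,
$$h_a(t)=\frac1{2\pi i}\int_{\Gamma_\rho}e^{zt}z^{-a}\,dz\quad(a>0),\qquad 0=\frac1{2\pi i}\int_{\Gamma_\rho}e^{zt}\,dz, \tag{2}$$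
the second because $e^{zt}/t$ is a primitive that tends to $0$ at both ends.

**Step 2: the exponential as a contour integral.** Since $h_a*h_b=h_{a+b}$ mirrors $z^{-a}z^{-b}=z^{-a-b}$, the function $g^{*m}$, $m\ge1$, is obtained from $\varphi(z)^m$ by expanding and replacing each $z^{-a}$ by $h_a$. By (2),
$$g^{*m}(t)=\frac1{2\pi i}\int_{\Gamma_\rho}e^{zt}\varphi(z)^m\,dz .$$
On $\Gamma_\rho$, $|\varphi|\le M$ for some $M=M(\rho)$, and $\int_{\Gamma_\rho}|e^{zt}|\,|dz|\le2\int_\rho^\infty e^{-\kappa rt}dr+2\theta\rho e^{\rho t}<\infty$. So $\sum_{m\ge1}\frac{n^m}{m!}\int_{\Gamma_\rho}|e^{zt}||\varphi|^m|dz|\leq e^{nM}\int_{\Gamma_\rho}|e^{zt}||dz|<\infty$. Hence for every $t\in(0,1)$ the series $\sum_{m\ge1}\frac{n^m}{m!}g^{*m}(t)$ converges absolutely and may be summed under the integral, for each $\rho$. The same series converges in $L^1$ to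
$$k_n:=\exp(ng)-\delta\in L^1 ,$$
and an $L^1$ limit agrees a.e. with the pointwise limit. So for a.e. $t\in(0,1)$ and *all* $\rho>0$,
$$k_n(t)=\frac1{2\pi i}\int_{\Gamma_\rho}e^{zt}\bigl(e^{n\varphi(z)}-1\bigr)dz=\frac1{2\pi i}\int_{\Gamma_\rho}e^{zt}e^{n\varphi(z)}dz, \tag{3}$$
where the second equality is the second part of (2). The same argument applied to $h_1+\sum_{m\ge1}\frac{n^m}{m!}h_1*g^{*m}$, whose terms have symbols $\frac{n^m}{m!}z^{-1}\varphi^m$, gives
$$(h_1*\exp(ng))(t)=\frac1{2\pi i}\int_{\Gamma_\rho}e^{zt}z^{-1}e^{n\varphi(z)}dz . \tag{4}$$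

**Step 3: the symbol for large $|z|$.** Here we make precise that the square root wins. Choose $R\ge1$, depending on $q$ and $\varepsilon$, with $\sum_j|c_j||z|^{-j}\le\frac{\varepsilon\gamma}2|z|^{-1/2}$ for $|z|\ge R$; this is possible since $j\ge1>\frac12$. For $|\arg z|\le\theta$, $\operatorname{Re}z^{-1/2}=|z|^{-1/2}\cos(\tfrac12\arg z)\ge\gamma|z|^{-1/2}$. Hence
$$\operatorname{Re}\varphi(z)\le-\tfrac{\varepsilon\gamma}2|z|^{-1/2},\qquad|\varphi(z)|\le2\varepsilon|z|^{-1/2}\qquad(|z|\ge R,\ |\arg z|\le\theta). \tag{5}$$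
Put $b=\varepsilon n$ and take $n$ so large that $b^2>R$; then $b^{-2}<1$. The natural scale is $|z|\sim b^2$, $t\sim b^{-2}$, where $n\varphi$ has size about $1$. We bound $\|k_n\|_1$ separately below and above $t=b^{-2}$.

**Step 4: $0<t\le b^{-2}$.** For such $t$ the cancellation in $e^{n\varphi}-1$ is needed. Use the first form of (3) with $\rho=1/t\ge b^2>R$. By (5), $\operatorname{Re}n\varphi\le0$ on $\Gamma_\rho$. As $|e^w-1|\le|w|$ for $\operatorname{Re}w\le0$, we get $|e^{n\varphi}-1|\le n|\varphi|\le2b|z|^{-1/2}$. On the arc $|z|=1/t$, $|e^{zt}|\le e$, and the arc has length $2\theta/t$. So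
$$|k_n(t)|\le\frac b\pi\Bigl[2\int_{1/t}^\infty e^{-\kappa rt}r^{-1/2}dr+\frac{2\theta}t\,e\,t^{1/2}\Bigr]=c_1\,b\,t^{-1/2},\qquad c_1=\frac1\pi\Bigl[2\int_1^\infty e^{-\kappa s}s^{-1/2}ds+2\theta e\Bigr],$$
by $r=s/t$. Therefore $\int_0^{b^{-2}}|k_n|\,dt\le c_1b\cdot2b^{-1}=2c_1$.

**Step 5: $b^{-2}<t<1$.** Now the decay of $e^{n\varphi}$ does the work. Use the second form of (3) with $\rho=R$. By (5), $|e^{n\varphi}|\le e^{-\frac\gamma2b|z|^{-1/2}}$ on $\Gamma_R$, and $e^{Rt}\le e^R$. The two rays and the arc of length $2\theta R$ give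
$$|k_n(t)|\le\frac1\pi\int_R^\infty e^{-\kappa rt}e^{-\frac\gamma2br^{-1/2}}dr+\frac\theta\pi Re^Re^{-\frac\gamma2bR^{-1/2}} .$$
Integrate over $t\in(b^{-2},1)$. The second term contributes $o(1)$ as $n\to\infty$, since $R$ is fixed. In the first, $\int_{b^{-2}}^1e^{-\kappa rt}dt\le\frac{e^{-\kappa rb^{-2}}}{\kappa r}$. The contribution is at most
$$\frac1\pi\int_0^\infty\frac{e^{-\kappa rb^{-2}}}{\kappa r}e^{-\frac\gamma2br^{-1/2}}dr=\frac1\pi\int_0^\infty\frac1{\kappa s}e^{-\kappa s-\frac\gamma2s^{-1/2}}ds=:c_2\qquad(r=b^2s).$$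
This is finite: $e^{-\frac\gamma2s^{-1/2}}/s$ is integrable near $0$, and $e^{-\kappa s}$ handles infinity. All dependence on $b$ has scaled away.

Since $\|\exp(ng)\|=1+\|k_n\|_1\le1+2c_1+c_2+o(1)$, the first claim holds with $A:=1+2c_1+c_2$, a constant built from $\theta,\kappa,\gamma$ only.

**Step 6: $h_1*\exp(ng)$.** The extra $z^{-1}$ makes dominated convergence possible. Use (4) with $\rho=R$, (5), and $\int_0^1e^{-\kappa rt}dt\le\frac1{\kappa r}$:
$$\|h_1*\exp(ng)\|_1\le\frac1\pi\int_R^\infty\frac1{\kappa r^2}e^{-\frac\gamma2\varepsilon nr^{-1/2}}dr+\frac\theta\pi e^Re^{-\frac\gamma2\varepsilon nR^{-1/2}} .$$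
The integrand is dominated by $\frac1{\kappa r^2}$ and tends to $0$ pointwise; the second term tends to $0$ as well. $\blacksquare$

A single $g$ of this form does not answer the question. For $g=q-\varepsilon h_{1/2}$ and $T=C_{\exp g}$, Proposition 6 applied to $S_n=T^n$ ($n$ large) gives $T^nf\to0$ for every $f\in X$. For $g=q+\varepsilon h_{1/2}$, apply Lemma 7 to $-g=-q-\varepsilon h_{1/2}$ and Proposition 6 to $S_n=T^{-n}$: then $\|T^nf\|\to\infty$ for every $f\ne0$. Each $g$ moves all vectors one way only. But both families are dense in $L^1$, since polynomials are dense and $\varepsilon$ may be small. So a generic $g$ should imitate each family over long ranges of $n$.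

## 6. A generic $g$ contracts and expands along different ranges of $n$

**Step 1: the open sets.** We encode "imitates for a long range" as an open condition. For $k\in\mathbb N$ and $\sigma\in\{1,-1\}$ let $U_k^\sigma$ be the set of $g\in L^1$ for which there is an integer $N\ge k$ such that
$$\|\exp(n\sigma g)\|<A+1\quad\text{and}\quad\|h_1*\exp(n\sigma g)\|_1<\tfrac1k\qquad\text{for all integers }n\in[N,kN]. \tag{6}$$
For fixed $N$, (6) is a finite list of strict inequalities between continuous functions of $g$, so it defines an open set. $U_k^\sigma$ is a union of such sets, hence open. This is why (6) asks for a finite range of $n$.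

**Step 2: density.** Let $g=q-\sigma\varepsilon h_{1/2}$ with $q$ a polynomial and $\varepsilon>0$. Then $\sigma g=\sigma q-\varepsilon h_{1/2}$ is of the form in Lemma 7. So both inequalities in (6) hold for all large $n$, hence (6) holds for all large $N$, and $g\in U_k^\sigma$. Such $g$ are dense in $L^1$. The independence of $A$ from $q$ and $\varepsilon$ is used here: the bound $A+1$ in (6) is the same for all of them.

**Step 3: Baire.** $L^1$ is complete, so $G=\bigcap_{k,\sigma}U_k^\sigma$ is a dense $G_\delta$ set. Fix $g\in G$. For each $k,\sigma$ choose $N_k^\sigma\ge k$ as in (6), and put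
$$I_k^\sigma=[N_k^\sigma,kN_k^\sigma]\cap\mathbb N,\qquad J^+=\bigcup_kI_k^{1},\qquad J^-=\bigcup_kI_k^{-1} .$$
We also write $J^\sigma$ for $J^{\pm}$ according to the sign of $\sigma$.

**Step 4: the densities.** $I_k^\sigma\subset[1,kN_k^\sigma]$ has at least $(k-1)N_k^\sigma$ elements, a proportion of at least $1-\frac1k$, and $kN_k^\sigma\to\infty$. So $J^+$ and $J^-$ have upper density $1$.

**Step 5: the orbits.** This step feeds (6) into Proposition 6. Let $T=C_{\exp g}$ on $X$. We have $T^{\sigma n}=C_{\exp(n\sigma g)}$ and $T^{\sigma n}V=C_{h_1*\exp(n\sigma g)}$, so by (6)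
$$\|T^{\sigma n}\|\le A+1,\qquad\|T^{\sigma n}V\|\le\tfrac1k\qquad(n\in I_k^\sigma).$$
Enumerate $J^\sigma$ increasingly as $n_1<n_2<\dots$ and choose $k(i)$ with $n_i\in I_{k(i)}^\sigma$. Each $I_k^\sigma$ is finite, so $k(i)\to\infty$, and $S_i=T^{\sigma n_i}$ satisfies the hypotheses of Proposition 6 with $B=A+1$. Hence, for every non-zero $f\in X$,
$$T^{\sigma n}f\to0\quad\text{and}\quad\|T^{-\sigma n}f\|\to\infty\qquad(n\to\infty,\ n\in J^\sigma).$$
For $\sigma=1$ this says $\|T^nf\|\to0$ and $\|T^{-n}f\|\to\infty$ along $J^+$. For $\sigma=-1$ it says $\|T^{-n}f\|\to0$ and $\|T^nf\|\to\infty$ along $J^-$. These are the four limits of Theorem 2, and $J^\pm$ depend only on $g$. With $X=L^2[0,1]$, every non-zero $f$ has $\inf_n\|T^nf\|=0$ (along $J^+$) and $\sup_n\|T^nf\|=\infty$ (along $J^-$). This proves Theorem 1 and all of Theorem 2 except its last sentence. $\blacksquare$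

## 7. The homeomorphism $g\mapsto\exp(g)-\delta$ and the operators $c(I+C_u)$

To transfer genericity from $g$ to $u$ with $\delta+u=\exp g$, we show that $E(g)=\exp(g)-\delta$ is a homeomorphism of $L^1$ onto itself. The key is that elements of $L^1$ have no atom at $0$, so Lemma 4 lets any power series with positive radius of convergence be evaluated at them.

**Lemma 8.** Let $F(z)=\sum_{j\ge0}f_jz^j$ and $P(z)=\sum_{m\ge1}p_mz^m$ have coefficients in $\mathbb K$ and positive radii of convergence, and let $(F\circ P)(z)=\sum_{m\ge0}s_mz^m$. For $u\in L^1$ the series $P(u)=\sum_{m\ge1}p_mu^{*m}$ converges absolutely in $L^1$, the series $\sum_jf_jP(u)^{*j}$ and $\sum_ms_mu^{*m}$ converge absolutely in $\mathbf M$, and the last two have the same sum.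

*Proof.* Choose $r>0$ so small that $\hat P(r):=\sum_m|p_m|r^m$ is finite and smaller than the radius of convergence of $F$; this is possible since $\hat P(r)\to0$ as $r\to0$. By Lemma 4, $\|u^{*m}\|\le Kr^m$ for all $m\ge 0$, so $P(u)$ converges absolutely. Let $p_{j,m}$ be the coefficient of $z^m$ in $P(z)^j$. Multiplying absolutely convergent series, $P(u)^{*j}=\sum_mp_{j,m}u^{*m}$, and $\sum_m|p_{j,m}|r^m\le\hat P(r)^j$. Hence
$$\sum_j\sum_m|f_j|\,|p_{j,m}|\,\|u^{*m}\|\le K\sum_j|f_j|\hat P(r)^j<\infty .$$
So the order of summation may be exchanged. The coefficient of $u^{*m}$ is then $\sum_jf_jp_{j,m}=s_m$, a finite sum because $p_{j,m}=0$ for $m<j$. $\blacksquare$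

**Step 1: $E$ is a continuous bijection.** $E$ maps $L^1$ into $L^1$ because $L^1$ is a closed ideal, and it is continuous because $\exp$ is. For $u\in L^1$ put $\log(\delta+u)=\sum_{m\ge1}\frac{(-1)^{m+1}}mu^{*m}\in L^1$. Lemma 8 with $F=\exp$, $P=\log(1+z)$, $F\circ P=1+z$ gives $\exp\log(\delta+u)=\delta+u$, so $E$ is onto. Lemma 8 with $F=\log(1+z)$, $P=e^z-1$, $F\circ P=z$ gives $\log\exp g=g$, so $E$ is one-to-one. Its inverse is $u\mapsto\log(\delta+u)$.

**Step 2: the inverse is continuous.** Continuity at $0$ is visible from the series, and the group structure moves it to any $u$. Let $u_n\to u$ in $L^1$. By Lemma 4, $\delta+u$ has the inverse $\sum_{m\ge0}(-u)^{*m}\in\mathbf M$. Put $v_n=(\delta+u)^{-1}*(u_n-u)$. Then $v_n\in L^1$, $v_n\to0$, and $\delta+u_n=(\delta+u)*(\delta+v_n)$. With $a=\log(\delta+u)$ and $a_n=\log(\delta+v_n)$ in $L^1$, we have $\exp(a+a_n)=\exp(a)*\exp(a_n)=\delta+u_n$. Applying $\log$ and Step 1, $\log(\delta+u_n)=a+a_n$. Hence, once $\|v_n\|_1<1$,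
$$\|\log(\delta+u_n)-\log(\delta+u)\|_1=\|\log(\delta+v_n)\|_1\le\sum_{m\ge1}\frac{\|v_n\|_1^m}m\longrightarrow0 .$$

**Step 3: conclusion of the proof of Theorem 2.** Since $E$ is a homeomorphism of $L^1$ onto $L^1$, $E(G)$ is a dense $G_\delta$ set. For $u\in E(G)$, say $u=E(g)$ with $g\in G$, we have $I+C_u=C_{\exp g}$, which has the properties stated in Theorem 2 by Section 6. If $|c|=1$, then $\|(c(I+C_u))^nf\|=\|(I+C_u)^nf\|$ for all $n\in\mathbb Z$ and all $f\in X$, so $c(I+C_u)$ has them too, with the same $J^\pm$. $\blacksquare$
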